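\title{Free modules of binomial rank attached to tridiagonal pairs}

\begin{abstract}
Fix a field $\mathbb F$ and two sequences $\theta_0,\dots,\theta_d$ and $\theta^*_0,\dots,\theta^*_d$ that satisfy the constraints on the eigenvalues of a tridiagonal pair. Let $T$ be the algebra generated by two families of orthogonal idempotents $e_i$, $e^*_i$ such that $a=\sum\theta_ie_i$ and $a^*=\sum\theta^*_ie^*_i$ act tridiagonally on the eigenspaces of one another. The left ideal $Te^*_0$ is a module over a polynomial algebra $R$ in $d$ variables. We prove that $Te_0^*$ is $R$-free with an explicit basis indexed by the subsets of $\{1,\dots,d\}$, and that $e^*_iTe^*_0$ and $e_iTe^*_0$ are free of rank $\binom di$. This answers a problem of Nomura and Terwilliger, for every field and all admissible eigenvalues. Spanning is proved over an arbitrary base ring. Independence is proved at the generic eigenvalues, with a tensor product of $d$ two-dimensional modules of the quantum loop algebra of $\mathfrak{sl}_2$, and is then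 carried to every field by specialization.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Tridiagonal pairs and the algebra $T$}

Let $V$ be a nonzero finite-dimensional vector space over a field. A \emph{tridiagonal pair} on $V$ is a pair of diagonalizable linear maps $A,A^*:V\to V$ with the following properties. The eigenspaces of $A$ can be ordered as $V_0,\dots,V_d$ so that $A^*V_i\subseteq V_{i-1}+V_i+V_{i+1}$ for all $i$; the eigenspaces of $A^*$ can be ordered as $V^*_0,\dots,V^*_\delta$ so that $AV^*_i\subseteq V^*_{i-1}+V^*_i+V^*_{i+1}$ for all $i$; and no subspace other than $0$ and $V$ is stable under both $A$ and $A^*$. (Spaces with an index out of range are $0$.) Orderings of this kind are called \emph{standard}. By a theorem of Ito, Tanabe and Terwilliger, valid over any field, $d=\delta$ and the eigenvalues in standard orderings satisfy condition (ii) below. We use this theorem only in Proposition~\ref{prop:converse}; here it explains our hypotheses.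

Let $\mathbb F$ be a field, let $d\ge0$, and let $\theta_0,\dots,\theta_d$ and $\theta_0^*,\dots,\theta_d^*$ be scalars in $\mathbb F$ such that
\begin{enumerate}
\item[(i)] $\theta_i\ne\theta_j$ and $\theta^*_i\ne\theta^*_j$ for $i\ne j$;
\item[(ii)] the expressions $\dfrac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\dfrac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.
\end{enumerate}
Condition (ii) is empty for $d\le2$. For $d\ge3$ it says that both sequences satisfy one linear recurrence $\theta_{i+1}-(\beta+1)\theta_i+(\beta+1)\theta_{i-1}-\theta_{i-2}=0$, where $\beta+1$ is the common value.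

To study all tridiagonal pairs with these eigenvalues at once, one turns the projections onto the eigenspaces into generators. Let $T$ be the $\mathbb F$-algebra with generators $a,e_0,\dots,e_d,a^*,e^*_0,\dots,e^*_d$ and relations
\begin{gather*}
e_ie_j=\delta_{ij}e_i,\qquad e^*_ie^*_j=\delta_{ij}e^*_i,\qquad \sum_{i=0}^de_i=1=\sum_{i=0}^de^*_i,\qquad a=\sum_{i=0}^d\theta_ie_i,\qquad a^*=\sum_{i=0}^d\theta^*_ie^*_i,\\
e^*_iae^*_j=0\quad\text{and}\quad e_ia^*e_j=0\quad\text{whenever }|i-j|>1 .
\end{gather*}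
We call the relations in the second line the \emph{tridiagonal relations}. A tridiagonal pair with eigenvalues $\theta_i$, $\theta^*_i$ in standard orderings is the same thing as a finite-dimensional irreducible $T$-module on which every $e_i$ and every $e^*_i$ is nonzero.

Put $\tau_i(Y)=\prod_{h=0}^{i-1}(Y-\theta_h)$. We use one known fact about $T$ without proof.

\begin{theorem}[known]\label{thm:known}
Over any field and for any scalars satisfying \textup{(i)} and \textup{(ii)}, the algebra $e^*_0Te^*_0$ is commutative and is generated by the elements $e^*_0\tau_i(a)e^*_0$ $(1\le i\le d)$.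
\end{theorem}

Let $R=\mathbb F[\lambda_1,\dots,\lambda_d]$ be the polynomial algebra, and let $\mu:R\to e^*_0Te^*_0$ be the surjective algebra homomorphism with $\mu(1)=e_0^*$ and $\mu(\lambda_i)=e^*_0\tau_i(a)e^*_0$. The left ideal $Te^*_0$ is a right $R$-module by $m.f=m\,\mu(f)$. Left multiplication by any element of $T$ is $R$-linear, so $e^*_iTe^*_0$ and $e_iTe^*_0$ are $R$-submodules, and $Te_0^*=\bigoplus_ie^*_iTe^*_0=\bigoplus_ie_iTe^*_0$. An $R$-module is \emph{free of rank $n$} if it has elements $z_1,\dots,z_n$ such that each element is $\sum_jz_j.f_j$ for unique $f_j\in R$. The following problem is posed by Nomura and Terwilliger \cite{NT}.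

\begin{quote}
\emph{Is it true that, for $0\le i\le d$, the $R$-modules $e^*_iTe^*_0$ and $e_iTe^*_0$ are both free of rank $\binom di$?}
\end{quote}

The module $Te_0^*$ is universal for the following situation. Let $V'$ be an irreducible $T$-module with $e^*_0V'=\mathbb Fw$ one-dimensional. Then $\mu(\lambda_i)w=z_iw$ for scalars $z_i$, and $m\mapsto mw$ exhibits $V'$ as a quotient of the fiber of $Te^*_0$ at the point $z=(z_1,\dots,z_d)$ of $\mathbb F^d$. A positive answer says that all these fibers have $e_i$- and $e^*_i$-components of the same dimension $\binom di$, whatever $z$ and whatever the eigenvalues. For $i=0$ the module $e^*_0Te^*_0$ is isomorphic to $R/\ker\mu$, so it is free of rank $1$ exactly when $\mu$ is injective. For $d=1$ and $d=2$ the computations in Section~\ref{sec:small} give a free module $Te_0^*$ whose basis falls into groups of sizes $1,1$ and $1,2,1$. These are the dimensions of the graded pieces of a tensor product of $d$ two-dimensional spaces, each graded in degrees $0$ and $1$,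 and such a tensor product will carry the proof.

\subsection{The result}

Let $s=\{c_1>c_2>\dots>c_n\}$ be a subset of $\{1,\dots,d\}$. Put
\[
i_k=c_1-c_2+\cdots+(-1)^{k-1}c_k\quad(0\le k\le n),\qquad \operatorname{wt}(s)=i_n,
\]
and call $\operatorname{wt}(s)$ the \emph{weight} of $s$. Since the $c_k$ decrease, $0\le i_k\le c_1\le d$. Define $u_\emptyset=e^*_0$ and, recursively, with $s'=\{c_1>\dots>c_{n-1}\}$,
\begin{equation}\label{eq:us}
u_s=\prod_{h=i_{n-1}}^{i_n-1}(a-\theta_h)\;u_{s'}\quad(n\text{ odd}),\qquad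
u_s=\prod_{h=i_n+1}^{i_{n-1}}(a^*-\theta^*_h)\;u_{s'}\quad(n\text{ even}).
\end{equation}
The polynomial applied at step $n$ is monic of degree $c_n$. One may read $u_s$ as a zigzag path on $\{0,\dots,d\}$: it starts at $0$, climbs $c_1$ steps by factors $a-\theta_h$, descends $c_2$ steps by factors $a^*-\theta^*_h$, climbs $c_3$ steps, and so on, and it ends at $\operatorname{wt}(s)$. For $d=3$ the weights are $0$ for $\emptyset$; $1$ for $\{1\},\{2,1\},\{3,2\}$; $2$ for $\{2\},\{3,1\},\{3,2,1\}$; and $3$ for $\{3\}$. For example,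
\[
u_{\{3,2,1\}}=(a-\theta_1)\,(a^*-\theta^*_2)(a^*-\theta^*_3)\,(a-\theta_2)(a-\theta_1)(a-\theta_0)\,e^*_0 .
\]

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be any field, let $d\ge0$, and let the scalars $\theta_i,\theta^*_i$ satisfy \textup{(i)} and \textup{(ii)}. Then $Te^*_0$ is a free $R$-module with basis $\{u_s\}_{s\subseteq\{1,\dots,d\}}$. For $0\le i\le d$, the set $\{e^*_iu_s:\operatorname{wt}(s)=i\}$ is an $R$-basis of $e^*_iTe^*_0$ and $\{e_iu_s:\operatorname{wt}(s)=i\}$ is an $R$-basis of $e_iTe^*_0$. Each of these two bases has exactly $\binom di$ elements.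
\end{theorem}

So the answer to the problem is yes. In particular $\mu$ is an isomorphism; this and other consequences are in Section~\ref{sec:consequences}.

\subsection{The method}

The algebra $T$ is given by a presentation, so upper bounds come from rewriting words and lower bounds come from constructing modules. Section~\ref{sec:span} shows that the $u_s$ span $Te^*_0$; this needs only (i) and works over any commutative base ring in which the differences of eigenvalues are units. For independence it is enough to find a $T$-module of dimension $2^d$, generated by a vector $v\in e_0^*V$, on which the $\mu(\lambda_i)$ act on $v$ by algebraically independent scalars. We construct such a module for one choice of eigenvalues only, the generic one (Sections~\ref{sec:generic}--\ref{sec:module}). This suffices for the following reason. Spanning over a universal ring $O$ produces matrices over $O[\lambda_1,\dots,\lambda_d]$ for the action of the generators on the $u_s$. Independence at the generic point shows that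 these matrices satisfy the relations of $T$. The relations are polynomial identities over $O$, so they survive any homomorphism $O\to\mathbb F$, and the specialized matrices are the module that proves independence over $\mathbb F$ (Section~\ref{sec:free}).

\section{The cases $d=1$ and $d=2$}\label{sec:small}

In this section $M=Te^*_0$, $\theta_{ij}=\theta_i-\theta_j$, $\theta^*_{ij}=\theta^*_i-\theta^*_j$, and we write $u_1,u_2,u_{21}$ for $u_{\{1\}},u_{\{2\}},u_{\{2,1\}}$.

\subsection*{The case $d=1$.} There are no tridiagonal relations. We have $u_\emptyset=e^*_0$ and $u_1=(a-\theta_0)e^*_0$. From $(a-\theta_1)(a-\theta_0)=0$ and $a^*-\theta^*_1=\theta^*_{01}e^*_0$ we get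
\[
au_\emptyset=\theta_0u_\emptyset+u_1,\quad au_1=\theta_1u_1,\quad a^*u_\emptyset=\theta^*_0u_\emptyset,\quad a^*u_1=\theta^*_1u_1+u_\emptyset.\theta^*_{01}\lambda_1 .
\]
So $u_\emptyset.R+u_1.R$ contains $e_0^*$ and is stable under $a$ and $a^*$, which generate $T$; hence it is $M$. Now read the same four formulas as a definition of operators $a,a^*$ on the free module $R\mathbf u_\emptyset\oplus R\mathbf u_1$. They satisfy $(a-\theta_0)(a-\theta_1)=0$ and $(a^*-\theta^*_0)(a^*-\theta^*_1)=0$, so they define a $T$-module, in which $e_0^*\mathbf u_\emptyset=\mathbf u_\emptyset$ and $e^*_0\tau_1(a)e_0^*\mathbf u_\emptyset=\lambda_1\mathbf u_\emptyset$. The map $m\mapsto m\mathbf u_\emptyset$ is therefore $R$-linear. It sends $u_s$ to $\mathbf u_s$, so $u_\emptyset,u_1$ are independent.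

\subsection*{The case $d=2$.} Here $u_1=\tau_1(a)e^*_0$, $u_2=\tau_2(a)e_0^*$ and $u_{21}=(a^*-\theta^*_2)u_2$. We claim that
\begin{equation}\label{eq:d2}
\begin{aligned}
au_\emptyset&=\theta_0u_\emptyset+u_1, & a^*u_\emptyset&=\theta^*_0u_\emptyset,\\
au_1&=\theta_1u_1+u_2, & a^*u_1&=\theta^*_1u_1+u_\emptyset.\theta^*_{01}\lambda_1,\\
au_{21}&=\theta_1u_{21}+u_2.\phi, & a^*u_{21}&=\theta^*_1u_{21}+u_\emptyset.\psi,\\
au_2&=\theta_2u_2, & a^*u_2&=\theta^*_2u_2+u_{21},
\end{aligned}
\end{equation}
where $\psi=\theta^*_{01}\theta^*_{02}\lambda_2$ and $\phi=\theta^*_{01}\lambda_1+\theta_{01}\theta^*_0+\theta_{20}\theta^*_1+\theta_{12}\theta^*_2$. The formula for $a^*u_1$ holds because $e^*_2ae^*_0=0$ puts $u_1$ in $e^*_0M+e^*_1M$, where $a^*-\theta^*_1$ acts as $\theta^*_{01}e^*_0$. The formula for $a^*u_{21}$ holds because $(a^*-\theta^*_1)(a^*-\theta^*_2)=\theta^*_{01}\theta^*_{02}e^*_0$. The only other formula that is not immediate is the one for $au_{21}$. Since $u_2=\theta_{20}\theta_{21}e_2e_0^*$ and $e_0a^*e_2=0$,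 we have $u_{21}\in e_1M+e_2M$, so $(a-\theta_1)u_{21}=\theta_{21}e_2(a^*-\theta^*_2)u_2$. Since $e_2a^*e_0=0$, the product $e_2a^*p(a)$ depends only on $p(\theta_1)$ and $p(\theta_2)$, so we may lower the degree of $p$: replace $\tau_2(Y)$ by $\theta_{20}(Y-\theta_1)$. This gives
\[
e_2a^*u_2=\theta_{20}\,e_2a^*(u_1+\theta_{01}u_\emptyset)=\theta_{20}\,e_2u_\emptyset.(\theta_{20}\theta^*_1+\theta^*_{01}\lambda_1+\theta_{01}\theta^*_0),
\]
using $e_2u_1=\theta_{20}e_2u_\emptyset$. Multiplying by $\theta_{21}$ and subtracting $\theta_{21}\theta^*_2u_2$ yields $u_2.\phi$. So the four elements span $M$. The lowering of degree is the mechanism behind Lemma~\ref{lem:band}.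

The relation $e^*_0ae^*_2=0$ has not been used. A priori it could impose a linear relation on the $u_s$; this is the difficulty in proving independence. As for $d=1$, read \eqref{eq:d2} as a definition of $a,a^*$ on $V=U_0\oplus U_1\oplus U_2$ with $U_0=R\mathbf u_\emptyset$, $U_1=R\mathbf u_1\oplus R\mathbf u_{21}$, $U_2=R\mathbf u_2$. Then $a-\theta_i$ maps $U_i$ into $U_{i+1}$ and $a^*-\theta^*_i$ maps $U_i$ into $U_{i-1}$, so $\prod_i(a-\theta_i)=0=\prod_i(a^*-\theta^*_i)$, and the Lagrange interpolation polynomials in $a$ and $a^*$ define $e_i$ and $e^*_i$. Two tridiagonal relations come for free: $e^*_0V\subseteq U_0$ and $e^*_2$ kills $U_0+U_1$, so $e^*_2ae^*_0=0$; and $e_2V\subseteq U_2$ and $e_0$ kills $U_1+U_2$, so $e_0a^*e_2=0$. For the other two, note that $e_0V=Rw$ and $e^*_2V=Rw^*$ with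
\begin{align*}
w&=(a-\theta_1)(a-\theta_2)\mathbf u_\emptyset=\theta_{01}\theta_{02}\mathbf u_\emptyset+\theta_{02}\mathbf u_1+\mathbf u_2,\\
w^*&=(a^*-\theta^*_0)(a^*-\theta^*_1)\mathbf u_2=\psi\mathbf u_\emptyset+\theta^*_{20}\mathbf u_{21}+\theta^*_{20}\theta^*_{21}\mathbf u_2 .
\end{align*}
The operator $(a-\theta_0)(a-\theta_1)$, a multiple of $e_2$, sends $\mathbf u_\emptyset,\mathbf u_1,\mathbf u_{21},\mathbf u_2$ to $1,\theta_{20},\theta_{20}\phi,\theta_{20}\theta_{21}$ times $\mathbf u_2$. The operator $(a^*-\theta^*_1)(a^*-\theta^*_2)$, a multiple of $e^*_0$, sends them to $\theta^*_{01}\theta^*_{02},\ \theta^*_{01}\theta^*_{02}\lambda_1,\ \theta^*_{02}\psi,\ \psi$ times $\mathbf u_\emptyset$. Hence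
\begin{align*}
(a-\theta_0)(a-\theta_1)\,a^*w&=\theta_{20}\bigl(\phi-\theta^*_{01}\lambda_1-\theta_{01}\theta^*_0-\theta_{20}\theta^*_1-\theta_{12}\theta^*_2\bigr)\mathbf u_2,\\
(a^*-\theta^*_1)(a^*-\theta^*_2)\,aw^*&=\theta^*_{20}\psi\bigl(\phi-\theta^*_{01}\lambda_1-\theta_0\theta^*_{01}-\theta_1\theta^*_{20}-\theta_2\theta^*_{12}\bigr)\mathbf u_\emptyset .
\end{align*}
The first vanishes by the definition of $\phi$. The second vanishes because
\[
\theta_{01}\theta^*_0+\theta_{20}\theta^*_1+\theta_{12}\theta^*_2=\theta_0\theta^*_{01}+\theta_1\theta^*_{20}+\theta_2\theta^*_{12}.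
\]
So $V$ is a $T$-module. In it $e^*_0\tau_i(a)e^*_0\mathbf u_\emptyset=e^*_0\mathbf u_i=\lambda_i\mathbf u_\emptyset$ for $i=1,2$, and as before $m\mapsto m\mathbf u_\emptyset$ is $R$-linear with $u_s\mapsto\mathbf u_s$. Thus $M$ is free of rank $4$, with $1,2,1$ basis elements of weights $0,1,2$.

For larger $d$ we shall have no closed form for the analogue of \eqref{eq:d2}. We shall know only that such a table exists, with entries in $O[\lambda_1,\dots,\lambda_d]$, and the module of Section~\ref{sec:module} will replace the direct check of the relations.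

\section{Weights}\label{sec:weights}

The roots $\theta_h,\theta^*_h$ in \eqref{eq:us} play no role in spanning, where only the degrees matter. They are chosen so that $u_s$ lies at a definite level of two filtrations. For $M=Te^*_0$ put
\[
M^*_{\le i}=\sum_{j\le i}e^*_jM,\qquad M_{\ge i}=\sum_{j\ge i}e_jM .
\]

\begin{lemma}\label{lem:weights}
\textup{(a)} For $0\le i\le d$, exactly $\binom di$ subsets $s\subseteq\{1,\dots,d\}$ have weight $i$.

\textup{(b)} The element $a-\theta_i$ maps $M^*_{\le i}\cap M_{\ge i}$ into $M^*_{\le i+1}\cap M_{\ge i+1}$, and $a^*-\theta^*_i$ maps it into $M^*_{\le i-1}\cap M_{\ge i-1}$.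

\textup{(c)} $u_s\in M^*_{\le\operatorname{wt}(s)}\cap M_{\ge\operatorname{wt}(s)}$ for every $s$.
\end{lemma}

\begin{proof}
(a) For $s=\{c_1>\dots>c_n\}$ let $J(s)$ be the set of $j\in\{1,\dots,d\}$ such that the number of $k$ with $c_k\ge j$ is odd. With $c_{n+1}=0$, this number equals $k$ for $c_{k+1}<j\le c_k$, so $|J(s)|=\sum_{k\text{ odd}}(c_k-c_{k+1})=\operatorname{wt}(s)$. Moreover $j\in s$ if and only if exactly one of $j,j+1$ lies in $J(s)$, where $d+1\notin J(s)$. So $s\mapsto J(s)$ is injective, hence a bijection on the subsets of $\{1,\dots,d\}$.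

(b) The relation $e^*_hae^*_j=0$ for $h>j+1$ gives $aM^*_{\le i}\subseteq M^*_{\le i+1}$, and $(a-\theta_i)e_i=0$ gives $(a-\theta_i)M_{\ge i}\subseteq M_{\ge i+1}$. In the same way $e_ha^*e_j=0$ for $h<j-1$ gives $a^*M_{\ge i}\subseteq M_{\ge i-1}$, and $(a^*-\theta^*_i)e^*_i=0$ gives $(a^*-\theta^*_i)M^*_{\le i}\subseteq M^*_{\le i-1}$.

(c) We have $u_\emptyset=e^*_0\in M^*_{\le0}\cap M_{\ge0}$. The factors within one step of \eqref{eq:us} commute. Apply them in the order $h=i_{n-1},i_{n-1}+1,\dots,i_n-1$ for $n$ odd and $h=i_{n-1},i_{n-1}-1,\dots,i_n+1$ for $n$ even, and use (b) each time.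
\end{proof}

\section{Spanning over an arbitrary base ring}\label{sec:span}

Let $k$ be a commutative ring and let $\theta_i,\theta^*_i\in k$ $(0\le i\le d)$ be such that $\theta_i-\theta_j$ and $\theta^*_i-\theta^*_j$ are units for $i\ne j$. Condition (ii) is not assumed. Let $T_k$ be the $k$-algebra with the presentation of $T$; the definition \eqref{eq:us} of $u_s$ makes sense in $T_k$. Theorem~\ref{thm:known} is not available over $k$, so we work with the subalgebra $C\subseteq e^*_0T_ke^*_0$, with unit $e^*_0$, generated by the $e^*_0\tau_i(a)e^*_0$ $(1\le i\le d)$, and we do not assume that $C$ is commutative. The goal is $T_ke^*_0=\sum_su_sC$.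

For $k$-submodules $A,B$ of $T_k$, let $AB$ be the span of the products. Put $D=\sum_ike_i$, $D^*=\sum_ike^*_i$, and for $b\ge0$ put $D_b=\sum_{m\le b}ka^m$, $D^*_b=\sum_{m\le b}ka^{*m}$, with $D_{-1}=D^*_{-1}=0$. We have $a^m=\sum_i\theta_i^me_i$, and the Vandermonde determinant of the $\theta_i$ is a unit, so $D=D_d$; likewise $D^*=D^*_d$. Since $\tau_0,\dots,\tau_b$ are monic of degrees $0,\dots,b$, the elements $\tau_0(a),\dots,\tau_b(a)$ span $D_b$. In particular $e^*_0De^*_0\subseteq C$.

The module $T_ke_0^*$ is spanned by alternating words $\cdots a^{b_3}a^{*b_2}a^{b_1}e^*_0$ with all $b_n\le d$. We must show that, modulo shorter words and right multiplication by $C$, it is enough to keep the words with $b_1>b_2>\cdots$. The next lemma is the local move: to the left of a factor of degree $b$ the degree can be made less than $b$, at the price of terms whose factor to the right has degree at most $b$.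

\begin{lemma}\label{lem:band}
For $0\le b\le d$ we have $Da^{*b}D\subseteq D_{b-1}a^{*b}D+Da^{*b}D_b$. The same holds with starred and unstarred objects exchanged.
\end{lemma}

\begin{proof}
Insert $1=\sum_he_h$ between consecutive factors of $a^{*b}$; the tridiagonal relations give $e_ia^{*b}e_j=0$ for $|i-j|>b$. For a function $G:\{0,\dots,d\}^2\to k$ put $\Psi(G)=\sum_{i,j}G(i,j)\,e_ia^{*b}e_j$. Then $\Psi(G)$ depends only on the restriction of $G$ to the band $\Omega_b=\{(i,j):|i-j|\le b\}$, the image of $\Psi$ is $Da^{*b}D$, and $\Psi$ sends the function $Y^mZ^n:(i,j)\mapsto\theta_i^m\theta_j^n$ to $a^ma^{*b}a^n$. So it suffices to show that the monomials $Y^mZ^n$ with $0\le m,n\le d$ and ($m<b$ or $n\le b$), restricted to $\Omega_b$, span all $k$-valued functions on $\Omega_b$. There are $(d+1)^2-(d+1-b)(d-b)$ such monomials. This is $|\Omega_b|$, because each of the two triangles outside the band has $1+2+\dots+(d-b)$ points. So we need a square determinant to be a unit of $k$, that is, nonzero modulo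 every maximal ideal. Modulo a maximal ideal the $\theta_i$ remain distinct. Hence we may assume that $k$ is a field, and we must show that a combination $f=\sum c_{mn}Y^mZ^n$ of these monomials that vanishes on $\Omega_b$ is zero.

Write $f(\theta_i,Z)=g_i(Z)+\sum_{m<b}\theta_i^mp_m(Z)$ with
\[
p_m=\sum_{n>b}c_{mn}Z^n,\qquad g_i=\sum_{n\le b}\Bigl(\sum_{m=0}^dc_{mn}\theta_i^m\Bigr)Z^n .
\]
For $0\le h\le d-b-1$ let $\delta_h$ be the divided difference on the $b+2$ nodes $\theta_h,\dots,\theta_{h+b+1}$, that is, $\delta_h(p)=\sum_jp(\theta_j)/\prod_{j'\ne j}(\theta_j-\theta_{j'})$ with $j,j'$ ranging over $h,\dots,h+b+1$. It is the coefficient of $Z^{b+1}$ in the polynomial of degree at most $b+1$ that interpolates $p$ at the nodes, so it kills polynomials of degree at most $b$. If $h+1\le i\le h+b$, all nodes have index within $b$ of $i$, so $f(\theta_i,Z)$ vanishes at the nodes and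
\[
0=\delta_h\bigl(f(\theta_i,Z)\bigr)=\sum_{m<b}\theta_i^m\,\delta_h(p_m).
\]
These are $b$ equations with $b$ distinct values $\theta_i$, so $\delta_h(p_m)=0$ for all $m<b$ and all $h$. Let $\tilde p_m$ be the polynomial of degree at most $b$ that agrees with $p_m$ at $\theta_0,\dots,\theta_b$. Then $\delta_h(p_m-\tilde p_m)=0$, and taking $h=0,1,\dots$ in turn shows that $p_m-\tilde p_m$ vanishes at $\theta_{b+1},\dots,\theta_d$ as well. It has degree at most $d$, so $p_m=\tilde p_m$. As $p_m$ has only terms of degree greater than $b$, we get $p_m=0$.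

Now $g_i$ has degree at most $b$ and vanishes at all $\theta_j$ with $0\le j\le d$ and $|i-j|\le b$. There are at least $b+1$ such $j$: the set contains $i-b,\dots,i$ if $i\ge b$, contains $i,\dots,i+b$ if $i+b\le d$, and is all of $\{0,\dots,d\}$ otherwise. So $g_i=0$ for $0\le i\le d$, and a last Vandermonde argument gives $c_{mn}=0$ for $n\le b$.
\end{proof}

At the right end of a word the idempotent $e^*_0$ absorbs the terms that Lemma~\ref{lem:band} pushes to the right, and this is where $C$ appears.

\begin{lemma}\label{lem:end}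
For $0\le b\le d$ we have $D^*D_be^*_0\subseteq D^*_{b-1}D_be^*_0+e^*_0D_be^*_0$.
\end{lemma}

\begin{proof}
Since $e^*_ia^me^*_0=0$ for $i>m$, each $y\in D_be^*_0$ satisfies $y=\sum_{i\le b}e^*_iy$. Given a polynomial $p$ over $k$, Lagrange interpolation gives $\tilde p$ of degree at most $b-1$ with $\tilde p(\theta^*_i)=p(\theta^*_i)$ for $1\le i\le b$ (take $\tilde p=0$ if $b=0$). Then $p(a^*)y-\tilde p(a^*)y=(p-\tilde p)(\theta^*_0)\,e^*_0y$.
\end{proof}

To treat words of all lengths at once, put $a_n=a$, $D^{(n)}=D$, $D^{(n)}_b=D_b$ for odd $n\ge1$, and $a_n=a^*$, $D^{(n)}=D^*$, $D_b^{(n)}=D^*_b$ for even $n\ge2$. Put $N_0=C$ and $N_n=D^{(n)}N_{n-1}$. Then $N_{n-1}\subseteq N_n$, $N_nC\subseteq N_n$, $\bigcup_nN_n=T_ke^*_0$, and $u_s\in N_{|s|}$. Moreover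
\begin{equation}\label{eq:absorb}
D^{(n)}N_{n-2}=N_{n-2}\qquad(n\ge2),
\end{equation}
for $n\ge3$ because $D^{(n)}=D^{(n-2)}$ is a subalgebra, and for $n=2$ because $D^*e^*_0=ke^*_0$.

\begin{lemma}\label{lem:descent}
For $n\ge2$ and $0\le b\le d$ we have $D^{(n)}D^{(n-1)}_bN_{n-2}\subseteq N_{n-1}+D^{(n)}_{b-1}N_{n-1}$.
\end{lemma}

\begin{proof}
Call the statement $(n,b)$. The statements $(n,0)$ follow from \eqref{eq:absorb}. For $(2,b)$, multiply Lemma~\ref{lem:end} on the right by $C$ and use $e^*_0D_be^*_0C\subseteq C\subseteq N_1$. Assume $(n,b)$ for all $b$. We prove $(n+1,b)$ by induction on $b\ge1$. Write $D^{(n)}_b=D^{(n)}_{b-1}+ka_n^b$. By $(n+1,b-1)$,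
\begin{equation}\label{eq:lower}
D^{(n+1)}D^{(n)}_{b-1}N_{n-1}\subseteq N_n+D^{(n+1)}_{b-1}N_n .
\end{equation}
It remains to treat $D^{(n+1)}a_n^bN_{n-1}$. Since $N_{n-1}=D^{(n-1)}N_{n-2}$ and $D^{(n+1)}=D^{(n-1)}$, Lemma~\ref{lem:band} gives
\[
D^{(n+1)}a_n^bN_{n-1}\subseteq D^{(n+1)}_{b-1}a_n^bN_{n-1}+D^{(n+1)}a_n^bD^{(n-1)}_bN_{n-2}.
\]
The first term lies in $D^{(n+1)}_{b-1}N_n$. By $(n,b)$ the second lies in $D^{(n+1)}N_{n-1}+D^{(n+1)}D^{(n)}_{b-1}N_{n-1}$. Here $D^{(n+1)}N_{n-1}=N_{n-1}$ by \eqref{eq:absorb}, and the last term is covered by \eqref{eq:lower}.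
\end{proof}

\begin{proposition}\label{prop:span}
$T_ke^*_0=\sum_{s\subseteq\{1,\dots,d\}}u_sC$.
\end{proposition}

\begin{proof}
For $n\ge1$ let $\Sigma_{n,b}=\sum u_sC$, the sum over all $s$ with $|s|=n$ and $\min s\le b$, and let $\Sigma_n=\Sigma_{n,d}$. We prove by induction on $n\ge1$ that
\begin{equation}\label{eq:spanclaim}
D^{(n)}_bN_{n-1}\subseteq N_{n-1}+\Sigma_{n,b}\qquad(0\le b\le d).
\end{equation}
The case $b=d$ gives $N_n=N_{n-1}+\Sigma_n$. Since $N_0=u_\emptyset C$ and $\Sigma_n=0$ for $n>d$, the proposition follows.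

For $n=1$, \eqref{eq:spanclaim} holds because $1,\tau_1(a),\dots,\tau_b(a)$ span $D_b$ and $\tau_c(a)e^*_0=u_{\{c\}}$. Let $n\ge2$, so that $N_{n-1}=N_{n-2}+\Sigma_{n-1}$, and induct on $b$. The case $b=0$ is trivial. For $b\ge1$ it suffices to treat $a_n^bN_{n-1}$, which is contained in
\[
a_n^bN_{n-2}+a_n^b\Sigma_{n-1,b}+\sum a_n^bu_sC,
\]
the last sum being over $|s|=n-1$, $\min s>b$. The first term lies in $N_{n-2}$ by \eqref{eq:absorb}. For the second, $\Sigma_{n-1,b}\subseteq D^{(n-1)}_bN_{n-2}$, because the last polynomial applied in $u_s$ has degree $\min s$. So Lemma~\ref{lem:descent} and the case $b-1$ give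
\[
a_n^b\Sigma_{n-1,b}\subseteq N_{n-1}+D^{(n)}_{b-1}N_{n-1}\subseteq N_{n-1}+\Sigma_{n,b-1}.
\]
In the third term, $u_{s\cup\{b\}}$ is obtained from $u_s$ by a monic polynomial of degree $b$ in $a_n$, so $a_n^bu_s-u_{s\cup\{b\}}\in D^{(n)}_{b-1}u_s$. Therefore $a_n^bu_sC\subseteq\Sigma_{n,b}+D^{(n)}_{b-1}N_{n-1}$, and the case $b-1$ applies again.
\end{proof}

\section{The generic eigenvalues}\label{sec:generic}

Condition (ii) says that the eigenvalues are polynomials in seven parameters. In the ring $\mathbb Z[\beta,\vartheta_0,\vartheta_1,\vartheta_2,\vartheta^*_0,\vartheta^*_1,\vartheta^*_2]$ put $\theta_i=\vartheta_i$ for $i\le2$ and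
\begin{equation}\label{eq:rec}
\theta_{i+1}=\theta_{i-2}-(\beta+1)(\theta_{i-1}-\theta_i)\qquad(i\ge2),
\end{equation}
and define $\theta^*_i$ by the same rule from the $\vartheta^*_i$. The differences $\theta_i-\theta_j$ and $\theta^*_i-\theta^*_j$ $(0\le i<j\le d)$ are nonzero polynomials, as the substitution $\beta=2$, $\vartheta_i=\vartheta^*_i=i$ gives $\theta_i=\theta^*_i=i$. Let $O$ be the localization in which these differences are inverted. It is a domain of characteristic $0$.

\begin{lemma}\label{lem:universal}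
Given a field $\mathbb F$ and scalars satisfying \textup{(i)} and \textup{(ii)}, there is a ring homomorphism $O\to\mathbb F$ that sends $\theta_i,\theta^*_i$ $(0\le i\le d)$ to the given scalars.
\end{lemma}

\begin{proof}
Send $\vartheta_i,\vartheta^*_i$ to the given scalars for $i\le\min(d,2)$. For $d\ge3$ send $\beta+1$ to the common value in (ii); then \eqref{eq:rec} reproduces the given scalars. For $d\le2$ send the remaining variables anywhere. By (i) the inverted differences go to nonzero elements.
\end{proof}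

Let $\mathbb K$ be an algebraic closure of the fraction field of $O$. The universal $\theta_i,\theta^*_i$ satisfy (i) and (ii) in $\mathbb K$, so Theorem~\ref{thm:known} applies to $T_{\mathbb K}$. Let $L=\mathbb K(t_1,\dots,t_d)$ be the rational function field. The next three sections prove the following.

\begin{proposition}\label{prop:V}
There is an $L$-vector space $V$ of dimension $2^d$ with an $L$-linear action of $T_{\mathbb K}$ and a vector $v\in V$ such that
\begin{enumerate}
\item[\textup{(a)}] $\dim_Le_iV=\dim_Le^*_iV=\binom di$ for $0\le i\le d$, and $e^*_0V=Lv$;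
\item[\textup{(b)}] the scalars $\zeta_1,\dots,\zeta_d\in L$ defined by $e^*_0\tau_i(a)e^*_0v=\zeta_iv$ are algebraically independent over $\mathbb K$;
\item[\textup{(c)}] $T_{\mathbb K}v$ spans $V$ over $L$.
\end{enumerate}
\end{proposition}

We first put the eigenvalues in normal form. Choose $q\in\mathbb K$ with $q^2+q^{-2}=\beta$; it is transcendental over $\mathbb Q$. The recurrence \eqref{eq:rec} has characteristic polynomial
\[
\chi(Y)=Y^3-(\beta+1)Y^2+(\beta+1)Y-1=(Y-1)(Y-q^2)(Y-q^{-2})
\]
with distinct roots. So $\theta_i=\alpha+\alpha_+q^{2i-d}+\alpha_-q^{d-2i}$ and $\theta^*_i=\alpha^*+\alpha^*_+q^{2i-d}+\alpha^*_-q^{d-2i}$, where $(\alpha,\alpha_+,\alpha_-)$ arises from $(\vartheta_0,\vartheta_1,\vartheta_2)$ by an invertible linear substitution over $\mathbb Q(q)$, and the same for the starred triple. The seven elements $q,\alpha,\alpha_\pm,\alpha^*,\alpha^*_\pm$ generate the field $\mathbb Q(q,\vartheta_0,\dots,\vartheta^*_2)$ of transcendence degree $7$, so they are algebraically independent over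 $\mathbb Q$.

Choose $\kappa,\kappa^*\in\mathbb K$ with $\kappa^2=\alpha_+\alpha_-$ and $\kappa^{*2}=\alpha^*_+\alpha^*_-$, and replace $a$ by $(a-\alpha)/\kappa$ and $a^*$ by $(a^*-\alpha^*)/\kappa^*$. The algebra $T_{\mathbb K}$ is generated by the idempotents, and for $i\ne j$ the relation $e^*_iae^*_j=0$ is equivalent to $e^*_i(a-\alpha)e^*_j=0$. So $T_{\mathbb K}$ and the $e_i,e^*_i$ do not change, while $\tau_i(a)$ is divided by $\kappa^i$. Proposition~\ref{prop:V} is therefore unaffected, and \emph{in Sections~\ref{sec:split}--\ref{sec:module} we assume}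
\begin{equation}\label{eq:normal}
\theta_n=xq^{2n-d}+x^{-1}q^{d-2n},\qquad\theta^*_n=yq^{2n-d}+y^{-1}q^{d-2n},
\end{equation}
where $x=\alpha_+/\kappa$ and $y=\alpha^*_+/\kappa^*$. Since $x^2=\alpha_+/\alpha_-$ and $y^2=\alpha^*_+/\alpha^*_-$, the elements $q,x,y$ are algebraically independent over $\mathbb Q$, and hence so are $q$ and $g=xy$. We use \eqref{eq:normal} for all $n\in\mathbb Z$. The $\theta_n$ are then pairwise distinct, because $\theta_n-\theta_m=(q^{2n}-q^{2m})(xq^{-d}-x^{-1}q^{d-2n-2m})$, and so are the $\theta^*_n$. Put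
\[
[n]=\frac{q^n-q^{-n}}{q-q^{-1}},\qquad\Delta=(q-q^{-1})(q^2-q^{-2})(q^3-q^{-3}),
\]
so that $\beta+1=[3]$ and $\Delta=[2](q-q^{-1})^2(q^3-q^{-3})$.

The normal form needs $\beta\ne\pm2$, and the proof of Proposition~\ref{prop:V} will set $q=1$ in Laurent polynomials and divide by integers. None of this is possible over a general field $\mathbb F$, which is why we build the module at the generic point only.

\section{The tridiagonal relations in split form}\label{sec:split}

We look for $V$ in the shape seen for $d=2$: a graded space on which $a$ is ``eigenvalue plus raising map'' and $a^*$ is ``eigenvalue plus lowering map''. The tridiagonal relations are awkward in this form, since the $e_i$ are polynomials of degree $d$ in $a$. The recurrence allows us to replace them by one cubic relation, using a polynomial that vanishes at $(\theta_i,\theta_j)$ exactly when $|i-j|\le1$. Put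
\[
P(Y,Z)=(Y-Z)\bigl(Y^2-\beta YZ+Z^2+(q^2-q^{-2})^2\bigr).
\]

\begin{lemma}\label{lem:P}
For all $n,i\in\mathbb Z$,
\begin{equation}\label{eq:Pfactor}
P(\theta_n,Z)=(\theta_n-Z)(Z-\theta_{n-1})(Z-\theta_{n+1}),\qquad P(Y,\theta_n)=(Y-\theta_n)(Y-\theta_{n-1})(Y-\theta_{n+1}),
\end{equation}
and $P=P_i$, where
\begin{align*}
P_i={}&(Y-\theta_{i+1})(Y-\theta_i)(Y-\theta_{i-1})-[3](Y-\theta_{i+1})(Y-\theta_i)(Z-\theta_i)\\
&+[3](Y-\theta_{i+1})(Z-\theta_{i+1})(Z-\theta_i)-(Z-\theta_{i+2})(Z-\theta_{i+1})(Z-\theta_i).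
\end{align*}
The same holds with $x$ replaced by $y$, $x^{-1}$ or $y^{-1}$ in the definition of $\theta_n$.
\end{lemma}

\begin{proof}
Write $\theta_n=z+z^{-1}$ and $\theta_{n+1}=zq^2+z^{-1}q^{-2}$. Then
\[
\beta\theta_n\theta_{n+1}=(q^2+q^{-2})(z^2q^2+\beta+z^{-2}q^{-2})=z^2(q^4+1)+\beta^2+z^{-2}(1+q^{-4})=\theta_n^2+\theta_{n+1}^2-4+\beta^2,
\]
and $\beta^2-4=(q^2-q^{-2})^2$. So the symmetric quadratic factor of $P$ vanishes at $(\theta_n,\theta_{n+1})$ for all $n$. With one variable set to $\theta_n$ it is monic in the other and has the distinct roots $\theta_{n-1},\theta_{n+1}$. This gives \eqref{eq:Pfactor}. The cubic parts of $P$ and $P_i$ are both $Y^3-[3]Y^2Z+[3]YZ^2-Z^3$, and by \eqref{eq:Pfactor} $P$ and $P_i$ agree on the line $Y=\theta_{i+1}$ and on the line $Z=\theta_i$. So $P-P_i=c\,(Y-\theta_{i+1})(Z-\theta_i)$ for a constant $c$. At $(Y,Z)=(\theta_i,\theta_{i+1})$ both $P$ and each term of $P_i$ vanish, so $c=0$.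
\end{proof}

For elements $r,l$ of a $\mathbb K$-algebra put
\[
\mathcal S(r,l)=r^3l-[3]r^2lr+[3]rlr^2-lr^3 .
\]

\begin{proposition}\label{prop:split}
Let $V=\bigoplus_{i=0}^dU_i$ be a finite-dimensional $L$-vector space, put $U_j=0$ for other $j$, and let $r,l$ be linear maps with $rU_i\subseteq U_{i+1}$, $lU_i\subseteq U_{i-1}$. Let $K$ act on $U_i$ as $q^{2i-d}$, and let $a$ act on $U_i$ as $r+\theta_i$ and $a^*$ as $l+\theta^*_i$. Suppose that
\begin{align}
\mathcal S(r,l)&=-\Delta\,r\,(gK^2-g^{-1}K^{-2})\,r,\label{eq:R1}\\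
\mathcal S(l,r)&=\Delta\,l\,(gK^2-g^{-1}K^{-2})\,l.\label{eq:R2}
\end{align}
Then $a,a^*$ make $V$ a $T_{\mathbb K}$-module with $\dim e_iV=\dim e^*_iV=\dim U_i$.
\end{proposition}

\begin{proof}
The map $a-\theta_i$ sends $\sum_{j\ge i}U_j$ into $\sum_{j>i}U_j$, so $\prod_i(a-\theta_i)=0$ and $a$ is diagonalizable. It is block triangular with the scalar $\theta_i$ on the diagonal block $U_i$, so its $\theta_i$-eigenspace has dimension $\dim U_i$. The same holds for $a^*$, with the opposite filtration. Let $e_i,e^*_i$ be the eigenprojections. Only the tridiagonal relations remain.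

Write $P=\sum p_{mn}Y^mZ^n$ and put $P[a^*]=\sum p_{mn}a^ma^*a^n$, so that $Y$ acts as $a$ on the left of $a^*$ and $Z$ as $a$ on the right. Then $e_iP[a^*]e_j=P(\theta_i,\theta_j)\,e_ia^*e_j$, and $P(\theta_i,\theta_j)\ne0$ for $|i-j|>1$ by \eqref{eq:Pfactor}. So it suffices to show $P[a^*]=0$, and likewise $\sum p_{mn}a^{*m}aa^{*n}=0$.

Let $\xi\in U_i$. The expansion $P_i$ is arranged so that each linear factor meets a vector of the matching degree: $a-\theta_j$ acts on $U_j$ as $r$. Its four terms, applied to $\xi$, give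
\begin{align*}
(a-\theta_{i+1})(a-\theta_i)(a-\theta_{i-1})(l+\theta^*_i)\xi&=r^3l\xi+\theta^*_i(a-\theta_{i+1})(a-\theta_i)(a-\theta_{i-1})\xi,\\
-[3](a-\theta_{i+1})(a-\theta_i)(l+\theta^*_{i+1})r\xi&=-[3]r^2lr\xi-[3]\theta^*_{i+1}(a-\theta_{i+1})(a-\theta_i)^2\xi,\\
[3](a-\theta_{i+1})(l+\theta^*_{i+2})r^2\xi&=[3]rlr^2\xi+[3]\theta^*_{i+2}(a-\theta_{i+1})^2(a-\theta_i)\xi,\\
-(l+\theta^*_{i+3})r^3\xi&=-lr^3\xi-\theta^*_{i+3}(a-\theta_{i+2})(a-\theta_{i+1})(a-\theta_i)\xi.
\end{align*}
Adding, $P[a^*]\xi=\mathcal S(r,l)\xi+\Phi(a)(a-\theta_{i+1})(a-\theta_i)\xi$ with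
\[
\Phi(Y)=\theta^*_i(Y-\theta_{i-1})-[3]\theta^*_{i+1}(Y-\theta_i)+[3]\theta^*_{i+2}(Y-\theta_{i+1})-\theta^*_{i+3}(Y-\theta_{i+2}).
\]
The coefficient of $Y$ in $\Phi$ vanishes, because the $\theta^*_n$ satisfy the recurrence with the same $\beta$ as the $\theta_n$. So $\Phi$ is the constant
\[
\varepsilon_i=-\theta_{i-1}\theta^*_i+[3]\theta_i\theta^*_{i+1}-[3]\theta_{i+1}\theta^*_{i+2}+\theta_{i+2}\theta^*_{i+3},
\]
and $P[a^*]\xi=\mathcal S(r,l)\xi+\varepsilon_ir^2\xi$. The coefficients $-1,[3],-[3],1$ are those of $\chi$, and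
\[
\theta_{i-1+j}\theta^*_{i+j}=gq^{4i-2-2d}q^{4j}+g^{-1}q^{-(4i-2-2d)}q^{-4j}+xy^{-1}q^{-2}+x^{-1}yq^2 .
\]
Since $\chi(1)=0$, we get $\varepsilon_i=gq^{4i-2-2d}\chi(q^4)+g^{-1}q^{-(4i-2-2d)}\chi(q^{-4})$. Now $\chi(q^4)=(q^4-1)(q^4-q^2)(q^4-q^{-2})=q^6\Delta$, and replacing $q$ by $q^{-1}$ gives $\chi(q^{-4})=-q^{-6}\Delta$. Hence $\varepsilon_i=\Delta(gq^{4i+4-2d}-g^{-1}q^{-(4i+4-2d)})$. On $r\xi\in U_{i+1}$ the map $K^2$ acts as $q^{4i+4-2d}$. So $P[a^*]=\mathcal S(r,l)+\Delta r(gK^2-g^{-1}K^{-2})r$, which is $0$ by \eqref{eq:R1}.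

For the other relation, reverse the grading: put $U'_i=U_{d-i}$, $r'=l$, $l'=r$, $\theta'_n=\theta^*_{d-n}$, $\theta^{*\prime}_n=\theta_{d-n}$. These sequences have the form \eqref{eq:normal} with $x'=y^{-1}$, $y'=x^{-1}$, so $g'=g^{-1}$, and $K'=K^{-1}$, $a'=a^*$, $a^{*\prime}=a$. The formula just proved gives $\sum p_{mn}a^{*m}aa^{*n}=\mathcal S(l,r)+\Delta\,l(g^{-1}K^{-2}-gK^2)l$, which is $0$ by \eqref{eq:R2}.
\end{proof}

\section{A solution in the quantum loop algebra}\label{sec:quantum}

With right-hand sides $0$, equations \eqref{eq:R1} and \eqref{eq:R2} would be the $q$-Serre relations of type $\widehat{\mathfrak{sl}}_2$. This suggests looking for $r$ and $l$ in the quantum loop algebra, among elements that $K$ rescales by $q^2$ and $q^{-2}$. The gain is that modules of this algebra can be tensored, so a module of dimension $2^d$ is built from modules of dimension $2$.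

Let $c_{00}=c_{11}=2$ and $c_{01}=c_{10}=-2$. The \emph{quantum loop algebra} $\mathcal U=U_q(L\mathfrak{sl}_2)$ is the $\mathbb K$-algebra with generators $E_0,E_1,F_0,F_1,K,K^{-1}$ and, with $K_0=K$ and $K_1=K^{-1}$, relations $KK^{-1}=K^{-1}K=1$,
\begin{gather*}
K_iE_jK_i^{-1}=q^{c_{ij}}E_j,\qquad K_iF_jK_i^{-1}=q^{-c_{ij}}F_j,\qquad E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{q-q^{-1}},\\
\mathcal S(E_i,E_j)=\mathcal S(F_i,F_j)=0\quad(i\ne j).
\end{gather*}
Thus conjugation by $K$ multiplies $E_0,F_1$ by $q^2$ and $E_1,F_0$ by $q^{-2}$. Write $[X,W]_c=XW-cWX$ and $[X,W]=[X,W]_1$, and put $H=(K-K^{-1})/(q-q^{-1})$, so that $[E_0,F_0]=H=[F_1,E_1]$. Left and right multiplication by $r$ commute, so the factorization of $\chi$ gives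
\begin{equation}\label{eq:nested}
\mathcal S(r,l)=[r,[r,[r,l]_{c_1}]_{c_2}]_{c_3}\quad\text{for every ordering }c_1,c_2,c_3\text{ of }1,q^2,q^{-2}.
\end{equation}

\begin{lemma}\label{lem:tensor}
If $V',V''$ are $L$-vector spaces with $L$-linear actions of $\mathcal U$, then $\mathcal U$ acts on $V'\otimes_LV''$ by
\[
E_i\mapsto E_i\otimes1+K_i\otimes E_i,\qquad F_i\mapsto F_i\otimes K_i^{-1}+1\otimes F_i,\qquad K_i\mapsto K_i\otimes K_i .
\]
\end{lemma}

\begin{proof}
This is the standard coproduct; we recall the verification. The relations involving conjugation by $K_i$ hold term by term. The commutator of the images of $E_i$ and $F_j$ is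
\[
[E_i,F_j]\otimes K_j^{-1}+K_i\otimes[E_i,F_j]+\bigl(K_iF_j\otimes E_iK_j^{-1}-F_jK_i\otimes K_j^{-1}E_i\bigr).
\]
The bracket vanishes since $K_iF_j=q^{-c_{ij}}F_jK_i$ and $E_iK_j^{-1}=q^{c_{ij}}K_j^{-1}E_i$, and for $i=j$ the rest is $(K_i\otimes K_i-K_i^{-1}\otimes K_i^{-1})/(q-q^{-1})$. For the $q$-Serre relation with $i\neq j$ put $X=E_i\otimes1$, $X'=K_i\otimes E_i$, and use that $\mathcal S$ is linear in its second argument. For $W=E_j\otimes1$ take the ordering $q^{-2},1,q^2$ in \eqref{eq:nested}. Conjugation by $K_i$ multiplies $E_j$, $[E_i,E_j]_{q^{-2}}$, $[E_i,[E_i,E_j]_{q^{-2}}]$ by $q^{-2},1,q^2$, so $X'$ contributes nothing at any of the three steps, and $\mathcal S(X+X',W)=\mathcal S(E_i,E_j)\otimes1=0$. For $W=K_j\otimes E_j$ take the ordering $q^2,1,q^{-2}$. The first tensor factors at the three steps are $K_i^{-1},1,K_i$, so $X$ contributes nothing, and $\mathcal S(X+X',W)=K_i^2\otimes\mathcal S(E_i,E_j)=0$. The elements $F_i,K_i^{-1}$ satisfy the same conjugation and $q$-Serre relations as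 $E_i,K_i$, so the same argument with the tensor factors exchanged gives the relations for the $F_i$.
\end{proof}

We take $r$ to be a combination of $E_0$ and $F_1K^{-1}$, and $l$ a combination of $E_1$ and $F_0K$; the factors $K^{\mp1}$ will produce the terms $K^{\mp2}$ in \eqref{eq:R1}. Since $\mathcal S(r,l)$ is linear in $l$, there are two computations, and both are instances of one lemma.

\begin{lemma}\label{lem:serre}
Let $p\in\{q,q^{-1}\}$ and $c\in\mathbb K$. Let $X,X',W,\Lambda$ be elements of a $\mathbb K$-algebra with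
\[
XX'=p^2X'X,\quad\Lambda X=p^{-4}X\Lambda,\quad\Lambda X'=p^{-4}X'\Lambda,\quad[X',W]_{p^2}=c(1-\Lambda),\quad\mathcal S(X,W)=0 .
\]
Then for $r=AX+BX'$ with $A,B\in\mathbb K$,
\[
\mathcal S(r,W)=-c\,p^{-1}(p^2-p^{-2})(p^3-p^{-3})\,B\,r\Lambda r .
\]
\end{lemma}

\begin{proof}
We use \eqref{eq:nested} with the ordering $p^2,1,p^{-2}$. Put $\mathcal A=[X,W]_{p^2}$ and $\gamma=c(1-p^{-4})$. Then $[r,W]_{p^2}=A\mathcal A+Bc(1-\Lambda)$. Since $\Lambda r=p^{-4}r\Lambda$, we have $[r,c(1-\Lambda)]=-\gamma r\Lambda$. Using $X'X=p^{-2}XX'$,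
\begin{align*}
[X',\mathcal A]&=p^{-2}XX'W-XWX'-p^2X'WX+p^4WX'X=p^{-2}X[X',W]_{p^2}-p^2[X',W]_{p^2}X\\
&=c(p^{-2}-p^2)X-c(p^{-2}X\Lambda-p^2\Lambda X)=-p^2\gamma X .
\end{align*}
Hence
\[
[r,[r,W]_{p^2}]=A^2[X,\mathcal A]-p^2\gamma AB\,X-\gamma B\,r\Lambda .
\]
Apply $[r,\,\cdot\,]_{p^{-2}}$ to the three terms. In the first, $[X,[X,\mathcal A]]_{p^{-2}}=\mathcal S(X,W)=0$ and
\[
[X',[X,\mathcal A]]_{p^{-2}}=p^{-2}XX'\mathcal A-p^{-2}X\mathcal AX'-X'\mathcal AX+\mathcal AX'X=p^{-2}X[X',\mathcal A]-[X',\mathcal A]X=\gamma(p^2-1)X^2,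
\]
so the first term gives $\gamma(p^2-1)A^2BX^2$. In the second, $[X',X]_{p^{-2}}=0$ and $[X,X]_{p^{-2}}=(1-p^{-2})X^2$, so it gives $-\gamma(p^2-1)A^2BX^2$, which cancels the first. In the third, $[r,r\Lambda]_{p^{-2}}=(1-p^{-6})r^2\Lambda=(1-p^{-6})p^4r\Lambda r$. Finally $(1-p^{-4})(1-p^{-6})p^4=p^{-1}(p^2-p^{-2})(p^3-p^{-3})$.
\end{proof}

\begin{proposition}\label{prop:solution}
In $\mathcal U$ the elements
\[
r=-(q-q^{-1})^2\bigl(gE_0+g^{-1}q^{-1}F_1K^{-1}\bigr),\qquad l=E_1+q^{-1}F_0K
\]
satisfy \eqref{eq:R1} and \eqref{eq:R2}.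
\end{proposition}

\begin{proof}
Let $r=AE_0+BF_1K^{-1}$ and $l=A'E_1+B'F_0K$ with arbitrary scalars. Since $E_0$ and $F_1$ commute and $E_0K^{-1}=q^2K^{-1}E_0$, we have $E_0\cdot F_1K^{-1}=q^2F_1K^{-1}\cdot E_0$. Conjugation by $K$ multiplies both $E_0$ and $F_1K^{-1}$ by $q^2$.

First apply Lemma~\ref{lem:serre} with $p=q$, $X=E_0$, $X'=F_1K^{-1}$, $W=E_1$, $\Lambda=K^{-2}$. From $K^{-1}E_1=q^2E_1K^{-1}$ we get $[X',W]_{q^2}=q^2HK^{-1}=c(1-K^{-2})$ with $c=q^2/(q-q^{-1})$. So
\[
\mathcal S(r,E_1)=-q[2](q^3-q^{-3})\,B\,rK^{-2}r .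
\]
Next apply it with $p=q^{-1}$, $X=F_1K^{-1}$, $X'=E_0$, $W=F_0K$, $\Lambda=K^2$, the roles of $A$ and $B$ being exchanged. From $KE_0=q^2E_0K$ we get $[X',W]_{q^{-2}}=HK=c(1-K^2)$ with $c=-1/(q-q^{-1})$. To see $\mathcal S(X,W)=0$, move all powers of $K$ to the right in $X^mWX^{3-m}$: the three pairs of factors $X$ contribute $q^{-2}$ each, and each factor $X$ paired with $W$ contributes $q^2$, on whichever side it stands. So $X^mWX^{3-m}=F_1^mF_0F_1^{3-m}K^{-2}$ and $\mathcal S(X,W)=\mathcal S(F_1,F_0)K^{-2}=0$. The lemma gives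
\[
\mathcal S(r,F_0K)=q[2](q^3-q^{-3})\,A\,rK^2r .
\]
By linearity, $\mathcal S(r,l)=q[2](q^3-q^{-3})\,r(AB'K^2-A'BK^{-2})r$. The presentation of $\mathcal U$ is symmetric in the indices $0,1$, so there is an automorphism exchanging them, with $K\mapsto K^{-1}$. It sends $AE_0+BF_1K^{-1}$ to $AE_1+BF_0K$ and $A'E_1+B'F_0K$ to $A'E_0+B'F_1K^{-1}$. Applying it and exchanging the names $(A,B)\leftrightarrow(A',B')$ gives $\mathcal S(l,r)=q[2](q^3-q^{-3})\,l(A'BK^{-2}-AB'K^2)l$. For the scalars in the statement, $qAB'=-(q-q^{-1})^2g$ and $qA'B=-(q-q^{-1})^2g^{-1}$. Since $\Delta=[2](q-q^{-1})^2(q^3-q^{-3})$, these are \eqref{eq:R1} and \eqref{eq:R2}.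
\end{proof}

\section{The module of dimension $2^d$}\label{sec:module}

For $t\in L^\times$ let $\mathcal U$ act on $Lv_-\oplus Lv_+$ by
\[
Kv_\pm=q^{\pm1}v_\pm,\qquad E_0=t\sigma^+,\quad F_1=\sigma^+,\quad E_1=\sigma^-,\quad F_0=t^{-1}\sigma^-,
\]
where $\sigma^+v_-=v_+$, $\sigma^-v_+=v_-$ and $\sigma^+v_+=\sigma^-v_-=0$. The relations hold: $K\sigma^\pm K^{-1}=q^{\pm2}\sigma^\pm$; both $[\sigma^+,\sigma^-]$ and $H$ act as $\pm1$ on $v_\pm$; $[E_0,F_1]=[E_1,F_0]=0$; and every term of a $q$-Serre relation contains the square of a generator, which is $0$.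

Let $V$ be the tensor product of these modules for $t=t_1,\dots,t_d$, formed with Lemma~\ref{lem:tensor}. For $S\subseteq\{1,\dots,d\}$ let $v_S$ be the tensor with $v_+$ in the positions $j\in S$ and $v_-$ elsewhere, and put $v=v_\emptyset$. The $q^{2i-d}$-eigenspace $U_i$ of $K$ has basis $\{v_S:|S|=i\}$, so $\dim U_i=\binom di$. Let $\sigma_j^\pm$ be $\sigma^\pm$ acting in position $j$, and let $K_{<j}$ and $K_{>j}$ be the products of the operators $K$ in the positions before and after $j$. Induction on $d$ gives $E_0=\sum_jt_jK_{<j}\sigma^+_j$, $E_1=\sum_jK_{<j}^{-1}\sigma^-_j$, $F_1=\sum_j\sigma^+_jK_{>j}$ and $F_0=\sum_jt_j^{-1}\sigma^-_jK_{>j}^{-1}$. Since $\sigma^+K^{-1}=q\sigma^+$ and $\sigma^-K=q\sigma^-$ in each factor, $F_1K^{-1}=q\sum_jK_{<j}^{-1}\sigma^+_j$ and $F_0K=q\sum_jt_j^{-1}K_{<j}\sigma^-_j$. So the elements of Proposition~\ref{prop:solution} act as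
\begin{equation}\label{eq:rl}
r=-(q-q^{-1})^2\rho,\qquad\rho=\sum_j(gt_jK_{<j}+g^{-1}K_{<j}^{-1})\sigma^+_j,\qquad l=\sum_j(K_{<j}^{-1}+t_j^{-1}K_{<j})\sigma^-_j .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:V}]
(a) By Propositions~\ref{prop:split} and \ref{prop:solution}, $V$ is a $T_{\mathbb K}$-module with the stated dimensions. Since $lv=0$, we have $a^*v=\theta^*_0v$, so $v$ spans the line $e^*_0V$.

Parts (b) and (c) assert that certain determinants are nonzero. We evaluate them at $q=1$, where the factors $K_{<j}$ disappear and different positions commute. The map $r$ itself vanishes there, which is why we pass to $\rho$. Since $q,g,t_1,\dots,t_d$ are algebraically independent over $\mathbb Q$, the subring $\mathcal L=\mathbb Z[q^{\pm1},g^{\pm1},t_1^{\pm1},\dots,t_d^{\pm1}]$ of $L$ is a Laurent polynomial ring. Setting $q=1$ is a ring homomorphism from $\mathcal L$ into the field $L_1=\mathbb Q(g,t_1,\dots,t_d)$; it commutes with the derivations $\partial/\partial t_j$, and an element with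 nonzero image is nonzero in $L$. The matrices of $\rho$ and $l$ in the basis $\{v_S\}$ have entries in $\mathcal L$, and at $q=1$ they become
\[
\rho_1=\sum_jb_j\sigma^+_j,\qquad l_1=\sum_jb'_j\sigma^-_j,\qquad b_j=gt_j+g^{-1},\quad b'_j=1+t_j^{-1}.
\]
Put $\omega_j=b_jb'_j=gt_j+g+g^{-1}+g^{-1}t_j^{-1}$. The $\omega_j$ are pairwise distinct.

(b) We have $\tau_i(a)v=r^iv\in U_i$. The subspace $U_0+\dots+U_i$ is stable under $a^*$ and is killed by $\prod_{j=0}^i(a^*-\theta^*_j)$, so it lies in $\sum_{j\le i}e^*_jV$, where $\prod_{j=1}^i(a^*-\theta^*_j)$ acts as $\prod_{j=1}^i(\theta^*_0-\theta^*_j)\,e^*_0$. Therefore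
\[
l^ir^iv=\prod_{j=1}^i(a^*-\theta^*_j)\,r^iv=\prod_{j=1}^i(\theta^*_0-\theta^*_j)\,\zeta_iv .
\]
So $\zeta_i$ is a nonzero $\mathbb K$-multiple of the element $Z_i\in\mathcal L$ defined by $l^i\rho^iv=Z_iv$. At $q=1$ we have $\rho_1^iv=i!\sum_{|S|=i}\prod_{j\in S}b_j\,v_S$ and $l_1^iv_S=i!\prod_{j\in S}b'_j\,v$ for $|S|=i$, so $Z_i$ becomes $(i!)^2\sum_{|S|=i}\prod_{j\in S}\omega_j$. Its derivative with respect to $t_j$ is $(i!)^2(g-g^{-1}t_j^{-2})$ times the coefficient of $Y^{d-i}$ in $\prod_{h\ne j}(Y+\omega_h)$. The $d$ polynomials $\prod_{h\ne j}(Y+\omega_h)$ of degree $d-1$ are linearly independent, since the $j$th is the only one that does not vanish at $-\omega_j$. Hence the Jacobian determinant $\det(\partial Z_i/\partial t_j)$ is nonzero at $q=1$, and so it is nonzero in $L$. Suppose $f\ne0$ is a polynomial over $\mathbb K$ of least degree with $f(Z_1,\dots,Z_d)=0$. Differentiating with respect to each $t_j$ and inverting the Jacobian matrix gives $(\partial_if)(Z)=0$ for all $i$. By minimality $\partial_if=0$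 for all $i$, so in characteristic $0$ the polynomial $f$ is a nonzero constant, a contradiction.

(c) Let $\sigma^z=[\sigma^+,\sigma^-]$, so that $[\sigma^z,\sigma^\pm]=\pm2\sigma^\pm$. Then $[\rho_1,l_1]=\sum_j\omega_j\sigma^z_j$ and
\begin{equation}\label{eq:ad}
\Bigl[\sum_j\omega_j\sigma^z_j,\ \sum_j\nu_j\sigma^\pm_j\Bigr]=\pm2\sum_j\omega_j\nu_j\sigma^\pm_j\qquad(\nu_j\in L_1).
\end{equation}
So the $L_1$-algebra generated by $\rho_1,l_1$ contains $\sum_j\omega_j^mb_j\sigma^+_j$ for all $m\ge0$. The $\omega_j$ are distinct and $b_j\ne0$, so by Vandermonde it contains every $\sigma^+_j$. The products of the $\sigma^+_j$ take $v$ to all $v_S$. Hence there are $2^d$ words in $\rho_1,l_1$ whose values on $v$ have nonzero determinant in the basis $\{v_S\}$. For the same words in $\rho,l$ the determinant is an element of $\mathcal L$ that is nonzero at $q=1$, so their values on $v$ form a basis of $V$. Each partial product applied to $v$ lies in a single $U_i$, on which $r$ and $l$ act as $a-\theta_i$ and $a^*-\theta^*_i$.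 So these basis vectors lie in $T_{\mathbb K}v$.
\end{proof}

\section{Freeness}\label{sec:free}

From now on the eigenvalues in $O\subseteq\mathbb K$ are the original ones of \eqref{eq:rec}. For a module $W$ over a commutative domain with fraction field $Q$, let $\operatorname{rank}W=\dim_QW\otimes Q$. Rank is additive on direct sums and equals the size of a basis for a free module, and if $W'\subseteq W$ have the same finite rank, then $W/W'$ is a torsion module.

\subsection{The generic point}

Let $R_{\mathbb K}=\mathbb K[\lambda_1,\dots,\lambda_d]$ act on $T_{\mathbb K}e^*_0$ through $\mu$, which is defined by Theorem~\ref{thm:known}; the image of $\mu$ is the algebra $C$ of Section~\ref{sec:span}.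

\begin{proposition}\label{prop:genericfree}
The module $T_{\mathbb K}e^*_0$ is free over $R_{\mathbb K}$ with basis $\{u_s\}$. In this basis the matrices of left multiplication by $e_i$ and by $e^*_i$ have rank $\binom di$ over the fraction field of $R_{\mathbb K}$.
\end{proposition}

\begin{proof}
Let $\pi:T_{\mathbb K}e^*_0\to V$, $m\mapsto mv$. Since $\mu(\lambda_i)v=\zeta_iv$ and the action is $L$-linear, $\pi(m.f)=f(\zeta)\pi(m)$ for $f\in R_{\mathbb K}$. By Proposition~\ref{prop:span} the $u_s$ span $T_{\mathbb K}e^*_0$ over $R_{\mathbb K}$. The image of $\pi$ is $T_{\mathbb K}v$, so by Proposition~\ref{prop:V}(c) the $2^d$ vectors $\pi(u_s)$ span $V$ over $L$; they form a basis, as $\dim V=2^d$. If $\sum u_s.f_s=0$, then $\sum f_s(\zeta)\pi(u_s)=0$, so all $f_s(\zeta)=0$, and all $f_s=0$ by Proposition~\ref{prop:V}(b). Finally, $f\mapsto f(\zeta)$ embeds $R_{\mathbb K}$ in $L$ and carries the matrix of $e_i$ in the basis $\{u_s\}$ to the matrix of $e_i$ on $V$ in the basis $\{\pi(u_s)\}$, which has rank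 $\binom di$ by Proposition~\ref{prop:V}(a). The same holds for $e_i^*$.
\end{proof}

\subsection{Specialization}

The matrices of the generators in the basis $\{u_s\}$ have entries in $R_{\mathbb K}$, and there need be no homomorphism $\mathbb K\to\mathbb F$. The point of having proved Proposition~\ref{prop:span} over rings is that the entries lie in $O[\lambda]=O[\lambda_1,\dots,\lambda_d]$.

\begin{proposition}\label{prop:free}
For every field $\mathbb F$ and all scalars satisfying \textup{(i)} and \textup{(ii)}, the module $Te^*_0$ is free over $R$ with basis $\{u_s\}$, and $\operatorname{rank}e_iTe^*_0=\operatorname{rank}e^*_iTe^*_0=\binom di$.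
\end{proposition}

\begin{proof}
Let $w$ be one of the generators $a,a^*,e_i,e^*_i$. Proposition~\ref{prop:span} with $k=O$ gives $wu_s=\sum_{s'}u_{s'}\gamma_{s's}$ in $T_Oe^*_0$, where each $\gamma_{s's}$ is a noncommutative polynomial over $O$ in the $e^*_0\tau_i(a)e^*_0$. Let $(G_w)_{s's}\in O[\lambda]$ be the corresponding commutative polynomial. Map this equation to $T_{\mathbb K}$ by the ring homomorphism $T_O\to T_{\mathbb K}$ that fixes the generators. There the elements $e^*_0\tau_i(a)e^*_0$ commute, so $wu_s=\sum_{s'}u_{s'}.(G_w)_{s's}$. By Proposition~\ref{prop:genericfree}, $G_w$ is the matrix of left multiplication by $w$ in a basis. Hence the matrices $G_w$ satisfy all defining relations of $T_{\mathbb K}$. These are identities between matrices over the subring $O[\lambda]$ of $R_{\mathbb K}$, so the free module $O[\lambda]^{2^d}$ with standard basis $\{\mathbf u_s\}$ is a $T_O$-module with $O[\lambda]$-linear action. Write $u_s=W_se^*_0$, where $W_s$ is the product of the polynomials in $a,a^*$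 in \eqref{eq:us}. The equations $W_su_\emptyset=u_s$, $e^*_0u_\emptyset=u_\emptyset$, $e^*_0\tau_i(a)e^*_0u_\emptyset=u_\emptyset.\lambda_i$ in $T_{\mathbb K}e_0^*$ translate into
\begin{equation}\label{eq:marked}
W_s\mathbf u_\emptyset=\mathbf u_s,\qquad e^*_0\mathbf u_\emptyset=\mathbf u_\emptyset,\qquad e^*_0\tau_i(a)e^*_0\mathbf u_\emptyset=\lambda_i\mathbf u_\emptyset .
\end{equation}

Apply the homomorphism $O\to\mathbb F$ of Lemma~\ref{lem:universal} to the coefficients. The resulting matrices $\bar G_w$ over $R$ satisfy the relations of $T$, so $R^{2^d}$ is a $T$-module with $R$-linear action in which \eqref{eq:marked} holds. Let $\pi_{\mathbb F}:Te^*_0\to R^{2^d}$, $m\mapsto m\mathbf u_\emptyset$. By \eqref{eq:marked}, $\pi_{\mathbb F}(m.\lambda_i)=\lambda_i\pi_{\mathbb F}(m)$, so $\pi_{\mathbb F}$ is $R$-linear, and $\pi_{\mathbb F}(u_s)=\mathbf u_s$. So the $u_s$ are independent over $R$. They span by Proposition~\ref{prop:span} with $k=\mathbb F$. Thus they form a basis, in which $w$ has matrix $\bar G_w$.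

Let $Q$ be the fraction field of $R$. The rank of the direct summand $e^*_iTe^*_0$ is the rank of the matrix $\bar G_{e^*_i}$ over $Q$. All minors of $G_{e^*_i}$ of size greater than $\binom di$ vanish by Proposition~\ref{prop:genericfree}, so the same holds for $\bar G_{e^*_i}$, and its rank is at most $\binom di$. The $\bar G_{e^*_i}$ are orthogonal idempotents with sum $1$, so their ranks add up to $2^d=\sum_i\binom di$. Hence each rank equals $\binom di$. The argument for $e_i$ is word for word the same.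
\end{proof}

\subsection{The components}

We need bases of the direct summands $e^*_iM$ and $e_iM$ of $M=Te^*_0$. The elements $u_s$ do not lie in these summands, but by Lemma~\ref{lem:weights} they are adapted to the filtrations whose quotients the summands are.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first assertion is in Proposition~\ref{prop:free}, and the last follows from Lemma~\ref{lem:weights}(a) once the bases are established. Put $U'_j=\bigoplus_{\operatorname{wt}(s)=j}u_s.R$, so that $M=\bigoplus_jU'_j$ and $U'_j$ is free of rank $\binom dj$. We claim that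
\begin{equation}\label{eq:filtr}
M^*_{\le i}=\bigoplus_{j\le i}U'_j,\qquad M_{\ge i}=\bigoplus_{j\ge i}U'_j .
\end{equation}
Let $X=\bigoplus_{j\le i}U'_j$. By Lemma~\ref{lem:weights}(c), $X\subseteq M^*_{\le i}$. Both have rank $\sum_{j\le i}\binom dj$, the second by Proposition~\ref{prop:free}. So $M^*_{\le i}/X$ is a torsion submodule of $M/X\cong\bigoplus_{j>i}U'_j$, which is free and hence torsion-free. Thus $M^*_{\le i}=X$. In the same way $\bigoplus_{j\ge i}U'_j\subseteq M_{\ge i}$ have the same rank $\sum_{j\ge i}\binom dj$ and $M/\bigoplus_{j\ge i}U'_j$ is free, which gives the second equality.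

The map $M^*_{\le i}\to e^*_iM$, $m\mapsto e^*_im$, is $R$-linear and surjective with kernel $M^*_{\le i-1}$. By \eqref{eq:filtr}, $M^*_{\le i}=U'_i\oplus M^*_{\le i-1}$, so the map restricts to an isomorphism $U'_i\to e^*_iM$, which carries the basis $\{u_s:\operatorname{wt}(s)=i\}$ to $\{e^*_iu_s:\operatorname{wt}(s)=i\}$. The map $M_{\ge i}\to e_iM$, $m\mapsto e_im$, is surjective with kernel $M_{\ge i+1}$, and $M_{\ge i}=U'_i\oplus M_{\ge i+1}$, so it restricts to an isomorphism $U'_i\to e_iM$.
\end{proof}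

\begin{remark}
Hypothesis (i) is used in every interpolation argument. Hypothesis (ii) is used in Theorem~\ref{thm:known} and in Lemma~\ref{lem:universal}, which makes the given data a specialization of the generic data; Proposition~\ref{prop:converse} shows that it cannot be dropped. From Theorem~\ref{thm:known} the proof uses only that the elements $e^*_0\tau_i(a)e^*_0$ commute, once over $\mathbb K$ and once over $\mathbb F$.
\end{remark}

\section{Consequences, and the necessity of condition (ii)}\label{sec:consequences}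

Keep the notation $M=Te^*_0$ and $U'_i=\bigoplus_{\operatorname{wt}(s)=i}u_s.R$.

\begin{corollary}[split decomposition over $R$]\label{cor:split}
$Te^*_0=\bigoplus_{i=0}^dU'_i$ with $U'_i=M^*_{\le i}\cap M_{\ge i}$ free of rank $\binom di$, and $(a-\theta_i)U'_i\subseteq U'_{i+1}$, $(a^*-\theta^*_i)U'_i\subseteq U'_{i-1}$, where $U'_{-1}=U'_{d+1}=0$.
\end{corollary}

\begin{proof}
Intersect the two equalities in \eqref{eq:filtr} and apply Lemma~\ref{lem:weights}(b).
\end{proof}

\begin{corollary}\label{cor:mu}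
The map $\mu:R\to e^*_0Te^*_0$ is an isomorphism.
\end{corollary}

\begin{proof}
It is surjective, and $\mu(f)=u_\emptyset.f$ is nonzero for $f\ne0$ because $u_\emptyset$ belongs to a basis.
\end{proof}

\begin{corollary}\label{cor:bound}
For $z\in\mathbb F^d$ let $\mathbb F_z$ be $\mathbb F$ with $\lambda_i$ acting as $z_i$. Then $Te^*_0\otimes_R\mathbb F_z$ has dimension $2^d$, with $e_i$- and $e^*_i$-components of dimension $\binom di$. If $V'$ is an irreducible $T$-module with $\dim_{\mathbb F}e^*_0V'=1$, then $\dim e_iV'\le\binom di$ and $\dim e^*_iV'\le\binom di$ for $0\le i\le d$.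
\end{corollary}

\begin{proof}
The first statement follows from Theorem~\ref{thm:main}, since tensoring preserves the decompositions $M=\bigoplus e_iM=\bigoplus e^*_iM$. Let $e^*_0V'=\mathbb Fw$ and $\mu(\lambda_i)w=z_iw$. The map $M\to V'$, $m\mapsto mw$, is surjective by irreducibility and factors through $M\otimes_R\mathbb F_z$. It maps $e_i$-component onto $e_i$-component, and $e_i^*$-component onto $e^*_i$-component.
\end{proof}

The bound is attained at the generic eigenvalues.

\begin{proposition}\label{prop:irr}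
The module $V$ of Section~\ref{sec:module} has no $T_{\mathbb K}$-stable $L$-subspace other than $0$ and $V$.
\end{proposition}

\begin{proof}
By \eqref{eq:ad} and $b_j,b'_j\ne0$, the $L_1$-algebra generated by $\rho_1,l_1$ contains all $\sigma^+_j$ and all $\sigma^-_j$, which generate the full matrix algebra of size $2^d$. So some $4^d$ words in $\rho_1,l_1$ are linearly independent. The same words in $\rho,l$ are then independent over $L$, by the determinant argument used for Proposition~\ref{prop:V}(c). Hence the words in $r,l$ span $\operatorname{End}_L(V)$.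

Let $\gamma:V\to L$ be the functional with $\gamma(v)=1$ and $\gamma(U_i)=0$ for $i\ge1$. Then $\gamma\circ a=\theta_0\gamma$, so $\gamma=\gamma\circ e_0$. If a functional $\eta$ vanishes on all $U_j$ with $j\ne i$, then $\eta\circ(a-\theta_i)=\eta\circ r$ and $\eta\circ(a^*-\theta^*_i)=\eta\circ l$, and these functionals are again concentrated on a single $U_j$. So for every word $w$ in $r,l$ there is an element $w'$ of $T_{\mathbb K}$ with $\gamma\circ w=\gamma\circ w'$, and the functionals $\gamma\circ w$ span the dual space of $V$.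

Let $W\ne0$ be a $T_{\mathbb K}$-stable $L$-subspace. Some $\gamma\circ w'$ is nonzero on $W$, so $\gamma(W)\ne0$, so $e_0W\ne0$. As $\dim e_0V=1$, we get $e_0V=e_0W\subseteq W$, and therefore $e^*_0e_0v\in W$. The idempotent $e_0$ is a polynomial of degree exactly $d$ in $a$, so $e_0=\sum_{i=0}^d\nu_i\tau_i(a)$ with $\nu_i\in\mathbb K$, $\nu_d\ne0$, and $e^*_0e_0v=(\nu_0+\sum_{i\ge1}\nu_i\zeta_i)v$. This is nonzero by Proposition~\ref{prop:V}(b) if $d\ge1$, and it is $v$ if $d=0$. So $v\in W$, and $W=V$ by Proposition~\ref{prop:V}(c).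
\end{proof}

Finally, already the case $i=0$ of the theorem forces condition (ii). The proof builds a tridiagonal pair over the fraction field of $R$ and applies the theorem of Ito, Tanabe and Terwilliger recalled in Section~\ref{sec:intro}.

\begin{proposition}\label{prop:converse}
Assume \textup{(i)} only, and assume that $e^*_0Te^*_0$ is the commutative polynomial algebra freely generated by the elements $e^*_0\tau_i(a)e^*_0$ $(1\le i\le d)$. Then \textup{(ii)} holds.
\end{proposition}

\begin{proof}
We may assume $d\ge3$, since otherwise (ii) is empty. By hypothesis $\mu$ is defined and is an isomorphism. Let $Q$ be the fraction field of $R$ and $N=Te^*_0\otimes_RQ$. It is finite-dimensional over $Q$ by Proposition~\ref{prop:span}, it is generated by $v=e^*_0\otimes1$ under $T$ and $Q$, and $e^*_0N=Qv$ is one-dimensional. Let $N'$ be the largest $T$-stable $Q$-subspace killed by $e^*_0$, and put $\bar N=N/N'$. The image $\bar v$ of $v$ is nonzero. The module $\bar N$ is irreducible: the preimage $W$ of a nonzero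 submodule properly contains $N'$, so $0\ne e^*_0W\subseteq W\cap Qv$, so $v\in W$ and $W=N$.

If $e_i\bar N=0$, then $\sum_{j<i}e_j\bar N$ is stable under the $e_j$ and, by the tridiagonal relations, under $a^*$; so it is $T$-stable and equals $0$ or $\bar N$. Hence $\{i:e_i\bar N\ne0\}$ is an interval, and the same argument applies to the $e^*_i$. Now $\tau_d(a)=\tau_d(\theta_d)e_d$ and $e^*_0\tau_d(a)\bar v=\lambda_d\bar v\ne0$, so $e_d\bar N\ne0$. Writing $e_0=\sum_i\nu_i\tau_i(a)$ with $\nu_d\ne0$ as above, $e^*_0e_0\bar v=(\nu_0+\sum_{i\ge1}\nu_i\lambda_i)\bar v\ne0$, so $e_0\bar N\ne0$. Thus all $e_i\bar N$ are nonzero, and $a,a^*$ act on $\bar N$ as a tridiagonal pair over $Q$ in which $a$ has $d+1$ eigenvalues. By the theorem, $a^*$ has $d+1$ eigenvalues as well, so all $e^*_i\bar N$ are nonzero. The orderings $\theta_0,\dots,\theta_d$ and $\theta^*_0,\dots,\theta^*_d$ are standard, so they satisfy (ii).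
\end{proof}

\begin{thebibliography}{9}
\bibitem{NT} Kazumasa Nomura and Paul Terwilliger, \emph{Tridiagonal pairs and the $\mu$-conjecture}, arXiv:0908.2604 (2009).
\end{thebibliography}
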